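\title{The homotopy type of the space of $C^1$ actions of $\mathbb{Z}^d$ on the interval and the circle}

\begin{abstract}
We prove that the space of orientation-preserving $C^1$ actions of $\mathbb{Z}^d$ on $[0,1]$ is contractible, and that the space of such actions on the circle strongly deformation retracts onto the torus $\mathrm{SO}(2,\mathbb{R})^d$ of actions by rotations. The deformation conjugates an action by the distribution function of an explicit measure. A singular factor in the density truncates the large exponents along finite orbits, and a weighted sum over the group then brings the derivatives of the generators uniformly close to $1$. The same estimates determine how close to $1$ these derivatives can be brought by $C^1$ conjugacies, and the statement on the homotopy type extends to finitely generated nilpotent groups.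
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be the interval $[0,1]$ or the circle $\mathbb{T}^1=\mathbb{R}/\mathbb{Z}$. We write $\operatorname{dist}(x,y)$ for $|x-y|$ on the interval and for the length of the shorter arc on the circle, so that $\operatorname{dist}\le 1$, and $dx$ for Lebesgue measure, of total mass $1$. The group $\mathrm{Diff}^1_+(M)$ of orientation-preserving $C^1$ diffeomorphisms, with the distance $\sup_x\operatorname{dist}(fx,gx)+\sup_x|f'(x)-g'(x)|$, is a topological group. A \emph{$C^1$ action} of $\mathbb{Z}^d$ on $M$ is a homomorphism $\alpha:\mathbb{Z}^d\to\mathrm{Diff}^1_+(M)$. It is determined by the $d$ commuting diffeomorphisms $\alpha(e_1),\dots,\alpha(e_d)$, where $e_1,\dots,e_d$ is the standard basis, and the set $\mathcal{A}=\mathcal{A}(\mathbb{Z}^d,M)$ of all actions carries the topology induced from $\mathrm{Diff}^1_+(M)^d$. Thus $\mathcal{A}$ is metrizable, and $\alpha\mapsto\alpha(g)$ is continuous for each $g\in\mathbb{Z}^d$. Let $\mathcal{R}\subset\mathcal{A}$ consist of the trivial action if $M=[0,1]$, and of the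 actions by rotations if $M=\mathbb{T}^1$; in the second case $\mathcal{R}$ is homeomorphic to $\mathrm{SO}(2,\mathbb{R})^d$.

The space $\mathcal{A}$ is known to be path-connected. The following finer question is posed by Eynard-Bontemps and Navas \cite{EBN}: \emph{for $d\ge2$, is $\mathcal{A}(\mathbb{Z}^d,[0,1])$ contractible, and is $\mathcal{A}(\mathbb{Z}^d,\mathbb{T}^1)$ homotopy equivalent to $\mathrm{SO}(2,\mathbb{R})^d$?}

Two simpler cases suggest a positive answer. For $d=1$ there are no relations to preserve: $\mathrm{Diff}^1_+([0,1])$ is convex, and on the circle the formula $(1-t)\tilde f(x)+t(x+\tilde f(0))$, applied to any lift $\tilde f$ of $f$, deforms $\mathrm{Diff}^1_+(\mathbb{T}^1)$ onto the rotations. For actions by homeomorphisms, with the $C^0$ topology, the space of actions on $[0,1]$ is contractible by the Alexander trick: put $f_t(x)=tf(x/t)$ for $x\le t$ and $f_t(x)=x$ for $x\ge t$; then $(fg)_t=f_tg_t$ and $|f_t(x)-x|\le t$. The space of $C^0$ actions on the circle is known to retract onto $\mathrm{SO}(2,\mathbb{R})^d$.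

Neither argument applies to $\mathcal{A}$ for $d\ge 2$. Convex interpolation ignores the commutation relations. In the Alexander trick, $f_t$ is not differentiable at $t$ unless $f'(1)=1$, and $f_t'(x)=f'(x/t)$ takes the same values as $f'$, so $f_t$ does not approach the identity in the $C^1$ topology. A way to deform an action and keep all relations is to conjugate it. But a $C^1$ conjugacy does not change the derivative at a fixed point, so it cannot bring an action with $\alpha(e_1)'(0)=2$ near the trivial one. We therefore conjugate by homeomorphisms that are \emph{not} $C^1$, chosen so that the conjugate action is nevertheless $C^1$. Below, $\mathrm{rot}$ is the rotation number (recalled in Section~\ref{sec:onemap}).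

\begin{theorem}\label{thm:A}
For every $d\ge1$ there is a continuous map $H:\mathcal{A}\times[0,\infty]\to\mathcal{A}$ such that $H(\alpha,\infty)=\alpha$ and $H(\alpha,0)\in\mathcal{R}$ for all $\alpha\in\mathcal{A}$, and $H(\alpha,\varepsilon)=\alpha$ for all $\alpha\in\mathcal{R}$ and all $\varepsilon$. Moreover, for $0<\varepsilon<\infty$ the action $H(\alpha,\varepsilon)$ is topologically conjugate to $\alpha$, and $|\log (H(\alpha,\varepsilon)(e_i))'|\le2\varepsilon$ everywhere on $M$ for each $i$. On the circle, $H(\alpha,0)$ is the action by the rotations of angles $\mathrm{rot}(\alpha(e_i))$.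
\end{theorem}

Since $[0,\infty]$ is homeomorphic to $[0,1]$, the first sentence says that $\mathcal{R}$ is a strong deformation retract of $\mathcal{A}$. Both parts of the question thus have a positive answer.

\begin{corollary}\label{cor:answer}
For every $d\ge2$ (indeed $d\ge1$), the space of $C^1$ actions of $\mathbb{Z}^d$ on $[0,1]$ is contractible, and the space of $C^1$ actions of $\mathbb{Z}^d$ on $\mathbb{T}^1$ is homotopy equivalent to $\mathrm{SO}(2,\mathbb{R})^d$.
\end{corollary}

From now on the group law of $\mathbb{Z}^d$ is written multiplicatively, $|g|$ is the word length in $e_1^{\pm1},\dots,e_d^{\pm1}$ (the $\ell^1$ norm), and $gx$, $g'(x)$ stand for $\alpha(g)(x)$, $\alpha(g)'(x)$ when $\alpha$ is understood. The obstruction met above, the derivative at a fixed point, has the following general form. The \emph{exponent} of a finite orbit $O$ of $\alpha$ is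
\[
\ell_O:\mathbb{Z}^d\to\mathbb{R},\qquad \ell_O(g)=\frac1{|O|}\sum_{b\in O}\log g'(b).
\]
It is a homomorphism, because $\log(gh)'(b)=\log g'(hb)+\log h'(b)$ and $h$ permutes $O$. We put $|\ell_O|=\max_i|\ell_O(e_i)|$ and call $O$ \emph{hyperbolic} if $\ell_O\ne0$. The second result says that exponents are the only obstruction to making derivatives close to $1$ by $C^1$ conjugacies.

\begin{theorem}\label{thm:B}
For $\alpha\in\mathcal{A}(\mathbb{Z}^d,M)$ let $\chi(\alpha)=\max_O|\ell_O|$, the maximum over finite orbits ($0$ if there are none). Then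
\[
\inf_{h\in\mathrm{Diff}^1_+(M)}\ \max_i\ \bigl\|\log\bigl(h\alpha(e_i)h^{-1}\bigr)'\bigr\|_\infty=\chi(\alpha).
\]
Consequently the $C^1$-closure of the $C^1$-conjugacy class of $\alpha$ meets $\mathcal{R}$ if and only if $\alpha$ has no hyperbolic finite orbit.
\end{theorem}

For a finitely generated group $G$, the space $\mathrm{Hom}(G,\mathrm{Diff}^1_+(M))$ is topologized in the same way, by the images of finitely many generators.

\begin{theorem}\label{thm:C}
Let $G$ be a finitely generated nilpotent group. Then $\mathrm{Hom}(G,\mathrm{Diff}^1_+([0,1]))$ is contractible, and $\mathrm{Hom}(G,\mathrm{Diff}^1_+(\mathbb{T}^1))$ strongly deformation retracts onto $\mathrm{Hom}(G,\mathrm{SO}(2,\mathbb{R}))$.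
\end{theorem}

Section~\ref{sec:idea} presents the two conjugacies that are combined in $H$. Sections~\ref{sec:onemap}--\ref{sec:homotopy} prove Theorem~\ref{thm:A}; Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{Two conjugacies}\label{sec:idea}

Let $w>0$ be a density on $[0,1]$ with $\int w\,dx=1$, and $h(x)=\int_0^xw$. Wherever $w$ is continuous,
\begin{equation}\label{eq:density}
(hfh^{-1})'(hx)=\frac{w(fx)f'(x)}{w(x)} .
\end{equation}
So $hfh^{-1}$ has derivative close to $1$ exactly when the measure $w\,dx$ is almost invariant under $f$.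

\subsection*{Averaging} An almost invariant density can be produced by summing over the group with slowly decaying weights. Take $d=1$, with generator $f$, and $s>0$, and suppose that $S(x)=\sum_{n\in\mathbb{Z}}e^{-s|n|}(f^n)'(x)$ converges uniformly. By the chain rule,
\[
S(fx)f'(x)=\sum_ne^{-s|n|}(f^{n+1})'(x)=\sum_ne^{-s|n-1|}(f^n)'(x),
\]
and this lies between $e^{-s}S(x)$ and $e^sS(x)$ because $|n-1|$ and $|n|$ differ by $1$. With $w=S/\int S$, formula \eqref{eq:density} gives $|\log(hfh^{-1})'|\le s$. The limitation is convergence: at a fixed point $a$ with $f'(a)=\lambda>1$ the terms $e^{-sn}\lambda^n$ do not tend to $0$ when $s\le\log\lambda$.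

\subsection*{Power maps} Let $0\le\theta<1$ and $h(x)=x^{1-\theta}$, so that $w(x)=(1-\theta)x^{-\theta}$ is unbounded but integrable. For $x>0$, \eqref{eq:density} gives
\[
(hfh^{-1})'(hx)=f'(x)\left(\frac{f(x)}{x}\right)^{-\theta},
\]
which tends to $f'(0)^{1-\theta}$ as $x\to0$. Hence $hfh^{-1}$ is again a $C^1$ diffeomorphism, and the logarithm of its derivative at $0$ has been multiplied by $1-\theta$, by the same factor for all $f$. A singular factor $\operatorname{dist}(x,a)^{-\theta}$ in the density therefore shrinks the exponent at $a$, after which averaging has a chance to converge.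

\begin{example}\label{ex:mobius}
For $\lambda>0$ let $f_\lambda(x)=\lambda x/(1+(\lambda-1)x)$ on $[0,1]$. In the coordinate $u=x/(1-x)$ this is $u\mapsto\lambda u$, so $f_\lambda f_\mu=f_{\lambda\mu}$, and $e_i\mapsto f_{\lambda_i}$ is an action of $\mathbb{Z}^d$. The derivative $f_\lambda'(x)=\lambda/(1+(\lambda-1)x)^2$ is monotone, with values $\lambda$ at $0$ and $\lambda^{-1}$ at $1$. So, with $L=\max_i|\log\lambda_i|$, the exponents at $0$ and $1$ both have size $L$, and $\log g'\le L|g|$. Let $\sigma=1-\theta\in(0,1]$. The map $u\mapsto u^\sigma$ conjugates $f_\lambda$ to $f_{\lambda^\sigma}$, and in the coordinate $x$ it reads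
\[
h(x)=\frac{x^\sigma}{x^\sigma+(1-x)^\sigma},\qquad h'(x)=x^{-\theta}(1-x)^{-\theta}\cdot\frac{\sigma}{(x^\sigma+(1-x)^\sigma)^2}.
\]
As $\sigma\to0$ the conjugate actions tend to the trivial action in the $C^1$ topology. The density $h'$ is the product of a singular factor $\rho(x)=x^{-\theta}(1-x)^{-\theta}$ and a continuous positive function. The singular factor alone already tames the growth: with $f=f_\lambda$ and $D=1+(\lambda-1)x$ we have $f(x)/x=\lambda/D$ and $(1-f(x))/(1-x)=1/D$, whose product is $f'(x)$, so
\[
\frac{\rho(gx)g'(x)}{\rho(x)}=g'(x)^{1-\theta}\le e^{(1-\theta)L|g|}.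
\]
If $L>\varepsilon$, the choice $\theta=1-\varepsilon/L$ makes the right side $e^{\varepsilon|g|}$, and a sum over $\mathbb{Z}^d$ with weights $e^{-2\varepsilon|g|}$ converges.
\end{example}

The general construction uses a density of the same shape, $\rho S$, with $\rho=\prod_a\operatorname{dist}(\cdot,a)^{-\theta_a}$ and $S$ a weighted sum. The difficulty is that the result must depend continuously on $\alpha$. One cannot use a fixed $\theta$ at all hyperbolic points: there may be infinitely many of them, and in Example~\ref{ex:mobius} the factor $x^{-\theta}(1-x)^{-\theta}$ would persist as $\lambda_i\to1$, although the limit action has no hyperbolic point. We use $\theta_a=1-\varepsilon/|\ell_a|$, and only at points with $|\ell_a|>\varepsilon$; this weight fades out continuously as $|\ell_a|$ decreases to $\varepsilon$. Three things have to be proved: such points are finite in number and move continuously with $\alpha$ (Section~\ref{sec:orbits}); the ratio $\rho(gx)g'(x)/\rho(x)$ extends to a continuous cocycle depending continuously on the data (Section~\ref{sec:cocycle});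 and its growth rate is at most $\varepsilon$ everywhere, not only at the finite orbits (Section~\ref{sec:growth}).

\section{Facts about a single diffeomorphism}\label{sec:onemap}

Let $g$ be an orientation-preserving homeomorphism of $\mathbb{T}^1$ and $\tilde g$ a lift, that is, an increasing homeomorphism of $\mathbb{R}$ commuting with $x\mapsto x+1$ and projecting to $g$. The \emph{translation number} $\tau(\tilde g)=\lim_n(\tilde g^n(x)-x)/n$ exists and does not depend on $x$; the \emph{rotation number} $\mathrm{rot}(g)\in\mathbb{R}/\mathbb{Z}$ is its class. We use the following properties.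
\begin{enumerate}
\item[(R1)] The periodic function $\tilde g(x)-x-\tau(\tilde g)$ vanishes somewhere; otherwise it would be $\ge\eta$ or $\le-\eta$ for some $\eta>0$, and the translation number would differ from $\tau(\tilde g)$ by at least $\eta$. In particular $\mathrm{rot}(g)=0$ if and only if $g$ has a fixed point. As $\tau(\tilde g^n)=n\tau(\tilde g)$, the map $g$ has a periodic point if and only if $\mathrm{rot}(g)$ is rational.
\item[(R2)] $|\tilde g^n(x)-x-n\tau(\tilde g)|\le1$ for all $n$ and $x$. Indeed, for $x\le y<x+1$ both $\tilde g^n(y)-\tilde g^n(x)$ and $y-x$ lie in $[0,1)$, so $\tilde g^n(x)-x$ oscillates by at most $1$; apply (R1) to $\tilde g^n$. Hence $\tau$ is the uniform limit of the continuous functions $\tilde g\mapsto\tilde g^n(0)/n$, and $\mathrm{rot}$ is continuous in the $C^0$ topology.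
\item[(R3)] $\mathrm{rot}(hgh^{-1})=\mathrm{rot}(g)$ for an orientation-preserving homeomorphism $h$, since $\tilde h(x)-x$ is bounded.
\item[(R4)] If $\mathrm{rot}(g)$ is irrational, $g$ has exactly one invariant probability measure (a textbook fact).
\end{enumerate}
For $f\in\mathrm{Diff}^1_+(M)$ let $R_f$ be the identity if $M=[0,1]$ and the rotation of angle $\mathrm{rot}(f)$ if $M=\mathbb{T}^1$. All measures are Borel.

\begin{lemma}\label{lem:onemap}
Let $f\in\mathrm{Diff}^1_+(M)$.
\begin{enumerate}
\item[(a)] For every continuous $\varphi:M\to\mathbb{R}$ there is an $f$-invariant probability measure $\nu$ with $\int\varphi\,d\nu=\limsup_n\frac1n\max_x\sum_{k<n}\varphi(f^kx)$.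
\item[(b)] If $f$ has a fixed point, then every periodic point of $f$ is fixed, and every $f$-invariant probability measure gives full mass to $\mathrm{Fix}(f)$.
\item[(c)] If $f$ has no periodic point, then $\int\log f'\,d\nu=0$ for every $f$-invariant probability measure $\nu$.
\item[(d)] A non-isolated fixed point of $f$ has derivative $1$. For each $\kappa\ne1$ there are only finitely many fixed points $p$ with $f'(p)=\kappa$.
\item[(e)] If $|\log f'|\le s$, then the $C^1$ distance from $f$ to $R_f$ is at most $2(e^s-1)$.
\end{enumerate}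
\end{lemma}

\begin{proof}
(a) Let $x_n$ maximize $\sum_{k<n}\varphi(f^kx)$ and let $\nu_n=\frac1n\sum_{k<n}\delta_{f^kx_n}$. Choose a subsequence along which $\int\varphi\,d\nu_n$ tends to the $\limsup$ and $\nu_n$ converges weakly to some $\nu$. Since $f_*\nu_n-\nu_n=\frac1n(\delta_{f^nx_n}-\delta_{x_n})\to0$, the measure $\nu$ is invariant.

(b) Let $I$ be a component of $M\setminus\mathrm{Fix}(f)$. It is an open interval with fixed endpoints, mapped onto itself by $f$ and without fixed points. So the orbit of $x\in I$ is strictly monotone in $I$ and tends to the two ends of $I$ as $n\to\pm\infty$. Thus $x$ is not periodic, and $I$ is the disjoint union of the iterates of the half-open interval between $x$ and $fx$. These infinitely many sets have equal measure, which must be $0$. There are countably many components $I$.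

(c) Here $M=\mathbb{T}^1$ and $\mathrm{rot}(f)$ is irrational, so $\nu$ is the only invariant probability measure by (R4). As $\int(f^n)'dx=1$, the function $\log(f^n)'=\sum_{k<n}\log f'\circ f^k$ has nonnegative maximum and nonpositive minimum. Part (a) with $\varphi=\log f'$ gives $\int\log f'd\nu\ge0$, and with $\varphi=-\log f'$ it gives $\int\log f'd\nu\le0$.

(d) If fixed points $p_n\neq p$ tend to $p$, the difference quotients $(fp_n-fp)/(p_n-p)$ equal $1$ (on the circle, use the lift fixing $p$). An infinite set of fixed points with derivative $\kappa$ accumulates at a non-isolated fixed point, with derivative $\kappa$ by continuity of $f'$.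

(e) We have $|f'-1|\le e^s-1$. The function $f(x)-x$ on $[0,1]$ vanishes at $0$, and the periodic function $\tilde f(x)-x-\tau(\tilde f)$ vanishes somewhere by (R1). Its derivative is $f'-1$, and every point is within distance $1$ of a zero, so the function is bounded by $e^s-1$.
\end{proof}

\section{Finite orbits and their exponents}\label{sec:orbits}

For $\alpha\in\mathcal{A}$ let $P=P(\alpha)$ be the set of points with finite orbit, and let $\Gamma=\Gamma(\alpha)$ be the set of $g\in\mathbb{Z}^d$ that have a fixed point in $M$. For $a\in P$ with orbit $O$ write $\ell_a=\ell_O$, and call $a$ hyperbolic if $O$ is. On the interval, $\Gamma=\mathbb{Z}^d$ and $0,1\in P$.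

\begin{lemma}\label{lem:stab}
If $P\ne\emptyset$, then $\Gamma$ is the stabilizer of every point of $P$. It is a normal subgroup of finite index, and $P=\mathrm{Fix}(\Gamma)$.
\end{lemma}

\begin{proof}
Let $a\in P$. If $ga=a$ then $g\in\Gamma$. If $g\in\Gamma$, then $a$ is periodic for $g$, hence fixed by Lemma~\ref{lem:onemap}(b). The stabilizer of a point with finite orbit has finite index, $\Gamma$ is invariant under conjugation by its definition, and a point fixed by a subgroup of finite index has finite orbit.
\end{proof}

So if $P\neq\emptyset$ and $T$ is a set of representatives of the cosets $t\Gamma$, the orbit of $a\in P$ consists of the distinct points $ta$, $t\in T$, and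
\begin{equation}\label{eq:ell}
\ell_a(g)=\frac1{|T|}\sum_{t\in T}\log g'(ta).
\end{equation}
The next lemma is the first place where commutativity is used. It says that a fixed point of a single element with derivative $\ne1$ is already seen by the exponents of the whole action.

\begin{lemma}\label{lem:rigid}
Let $F\in\mathbb{Z}^d$ and $p\in M$ with $Fp=p$.
\begin{enumerate}
\item[(a)] If $F'(p)\ne1$, then $p\in P$.
\item[(b)] If $p\in P$, then $\ell_p(F)=\log F'(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $t\in\mathbb{Z}^d$. From $Ft=tF$ we get $F(tp)=tp$ and, differentiating at $p$, $F'(tp)t'(p)=t'(p)F'(p)$. So the orbit of $p$ consists of fixed points of $F$ with derivative $F'(p)$. Part (a) follows from Lemma~\ref{lem:onemap}(d), and (b) from the definition of $\ell_p$.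
\end{proof}

A fixed point with derivative $\neq1$ survives $C^1$ perturbations, and by (a) the perturbed point again has finite orbit.

\begin{lemma}[persistence]\label{lem:persist}
Let $a\in P(\alpha)$ be hyperbolic. Then $a$ has arbitrarily small open neighborhoods $U$ with the following property: if $\alpha_n\to\alpha$, then for $n$ large $\Gamma(\alpha_n)=\Gamma(\alpha)$ and $P(\alpha_n)\cap U$ is a single point $a_n$; moreover $a_n\to a$ and $\ell_{a_n}\to\ell_a$. In particular (take $\alpha_n=\alpha$) the point $a$ is isolated in $P(\alpha)$.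
\end{lemma}

Here $\ell_{a_n}$ is computed for $\alpha_n$, and convergence of homomorphisms is pointwise.

\begin{proof}
Let $\Gamma=\Gamma(\alpha)$. Choose $g$ with $\ell_a(g)\ne0$ and $m\ge1$ with $g^ma=a$. Then $\gamma=g^m$ has $\ell_a(\gamma)=m\ell_a(g)\ne0$, so $\gamma'(a)\ne1$ by Lemma~\ref{lem:rigid}(b). Let $U$ be any interval around $a$, open in $M$, so small that $\gamma'-1\neq0$ on $\overline U$ and that the displacement $\gamma x-x$ (of the lift fixing $a$, on the circle) is less than $\frac12$ in absolute value on $\overline U$. For $n$ large, $\gamma_n=\alpha_n(\gamma)$ (with a nearby lift) has these two properties as well. Its fixed points in $U$ are the zeros of its displacement, which is strictly monotone, so there is at most one. There is one: if $a$ is an endpoint of $[0,1]$, it is $a$ itself; otherwise the displacement of $\gamma$ has opposite signs at two points of $U$ on either side of $a$, and so does that of $\gamma_n$ for $n$ large. Call it $a_n$. These two points can be chosen as close to $a$ as we like, so $a_n\to a$.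

Since $\gamma_n'(a_n)\ne1$, Lemma~\ref{lem:rigid}(a) gives $a_n\in P(\alpha_n)$. By Lemma~\ref{lem:stab}, $\gamma_n$ fixes $P(\alpha_n)$ pointwise, so $P(\alpha_n)\cap U=\{a_n\}$, and $\Gamma(\alpha_n)$ is the stabilizer of $a_n$. A subgroup of finite index in a finitely generated group is finitely generated; let $\sigma$ run over a finite generating set of $\Gamma$. The point $\alpha_n(\sigma)a_n$ lies in $P(\alpha_n)$ and tends to $\sigma a=a$, so it equals $a_n$ for $n$ large. Hence $\Gamma\subset\Gamma(\alpha_n)$. For each of the finitely many representatives $t\in T\setminus\Gamma$ we have $ta\ne a$, so $\alpha_n(t)a_n\ne a_n$ for $n$ large, and no element of $t\Gamma$ fixes $a_n$. Thus $\Gamma(\alpha_n)=\Gamma$. Now \eqref{eq:ell} holds for $\alpha_n$ and $a_n$ with the same $T$, and each term converges.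
\end{proof}

Conversely, finite orbits with exponent bounded away from zero cannot disappear in the limit. A priori the orbits could have unboundedly many points, so we first pass to invariant measures.

\begin{lemma}\label{lem:closed}
Let $\alpha_n\to\alpha$, $a_n\in P(\alpha_n)$, $|\ell_{a_n}|\ge\delta>0$ and $a_n\to a$. Then $a\in P(\alpha)$ and $|\ell_a|\ge\delta$. In particular $\{a\in P(\alpha):|\ell_a|\ge\delta\}$ is finite.
\end{lemma}

\begin{proof}
We first show that $\alpha$ has a hyperbolic finite orbit. Let $\nu_n$ be the uniform measure on the $\alpha_n$-orbit of $a_n$. Along a subsequence, $|\ell_{a_n}(e_i)|\ge\delta$ for a fixed $i$ and $\nu_n\to\nu$ weakly. Let $f_n=\alpha_n(e_i)$ and $f=\alpha(e_i)$. Since $f_n\to f$ and $\log f_n'\to\log f'$ uniformly, $\nu$ is $f$-invariant and $|\int\log f'd\nu|=\lim|\int\log f_n'd\nu_n|\ge\delta$. By Lemma~\ref{lem:onemap}(c), some power $F=f^q$, $q\ge1$, has a fixed point. By Lemma~\ref{lem:onemap}(b), $\nu(\mathrm{Fix}(F))=1$, and $\int\log F'd\nu=q\int\log f'd\nu\ne0$. So $F'(p)\ne1$ for some $p\in\mathrm{Fix}(F)$, and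 Lemma~\ref{lem:rigid} shows that $p\in P(\alpha)$ and $\ell_p\ne0$.

Lemma~\ref{lem:persist} applied to $p$ gives $\Gamma(\alpha_n)=\Gamma(\alpha)=\Gamma$ for $n$ large. For $\gamma\in\Gamma$ we pass to the limit in $\alpha_n(\gamma)a_n=a_n$ and get $a\in\mathrm{Fix}(\Gamma)=P(\alpha)$. Then $\ell_{a_n}\to\ell_a$ by \eqref{eq:ell}, so $|\ell_a|\ge\delta$. Finally, if the set in the last claim were infinite, the constant sequence $\alpha_n=\alpha$ would give a hyperbolic point that is not isolated in $P(\alpha)$, against Lemma~\ref{lem:persist}.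
\end{proof}

\section{The truncated derivative cocycle}\label{sec:cocycle}

For $r\ge0$ and $\varepsilon>0$ let $\theta(r,\varepsilon)=0$ if $r\le\varepsilon$ and $\theta(r,\varepsilon)=1-\varepsilon/r$ if $r\ge\varepsilon$. This is a continuous function with values in $[0,1)$. Given $(\alpha,\varepsilon)$, the \emph{weight} of $a\in P(\alpha)$ is $\theta_a=\theta(|\ell_a|,\varepsilon)$, so that
\begin{equation}\label{eq:trunc}
(1-\theta_a)|\ell_a|=\min(|\ell_a|,\varepsilon).
\end{equation}
The weight is constant on orbits and, by Lemma~\ref{lem:closed}, nonzero at finitely many points only. Put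
\[
\rho(x)=\rho_{\alpha,\varepsilon}(x)=\prod_{a\in P}\operatorname{dist}(x,a)^{-\theta_a}.
\]
The ratio $f(x)/x$ of Section~\ref{sec:idea} is replaced by the difference quotient
\[
q_f(x,y)=\frac{\operatorname{dist}(fx,fy)}{\operatorname{dist}(x,y)}\quad(x\ne y),\qquad q_f(x,x)=f'(x).
\]

\begin{lemma}\label{lem:q}
For $f\in\mathrm{Diff}^1_+(M)$ the function $q_f$ is continuous and positive on $M\times M$. If $f_n\to f$ in $C^1$, then $\log q_{f_n}\to\log q_f$ uniformly.
\end{lemma}

\begin{proof}
Choose $\eta\in(0,\frac12]$ with $\eta f'\le\frac12$ and $\eta f_n'\le\frac12$ for all $n$. If $\operatorname{dist}(x,y)\le\eta$, take (on the circle) lifts with $|x-y|\le\eta$. Their images under a lift of $f$ differ by at most $\frac12$, so this difference is the distance of the images, and $q_f(x,y)=\int_0^1f'(x+t(y-x))\,dt$; the same holds for $f_n$. This gives continuity and positivity near the diagonal, and $|q_{f_n}-q_f|\le\|f_n'-f'\|_\infty$ there. Off the diagonal, continuity and positivity follow from the definition, and for $\operatorname{dist}(x,y)\ge\eta$ we have $|q_{f_n}-q_f|\le2\eta^{-1}\sup_z\operatorname{dist}(f_nz,fz)$.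 As $q_f$ is bounded below on the compact set $M\times M$, the logarithms converge uniformly too.
\end{proof}

Define the continuous function
\[
c(g,x)=c_{\alpha,\varepsilon}(g,x)=\log g'(x)-\sum_{a\in P}\theta_a\log q_g(x,a).
\]
In Example~\ref{ex:mobius} it equals $(1-\theta)\log g'(x)$.

\begin{lemma}\label{lem:cocycle}
\begin{enumerate}
\item[(a)] $c(gh,x)=c(g,hx)+c(h,x)$, and $c(\mathrm{id},x)=0$.
\item[(b)] $\rho(gx)g'(x)=e^{c(g,x)}\rho(x)$ for all $x$ outside the finite set $\{a:\theta_a>0\}$.
\item[(c)] $\rho\in L^1(dx)$. If $(\alpha_n,\varepsilon_n)\to(\alpha,\varepsilon)$ in $\mathcal{A}\times(0,\infty)$, then $c_{\alpha_n,\varepsilon_n}(g,\cdot)\to c_{\alpha,\varepsilon}(g,\cdot)$ uniformly for each $g$, and $\rho_{\alpha_n,\varepsilon_n}\to\rho_{\alpha,\varepsilon}$ in $L^1$.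
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $q_{gh}(x,a)=q_g(hx,ha)\,q_h(x,a)$, by the definition if $x\ne a$ and by the chain rule if $x=a$. Since $h$ permutes $P$ and $\theta_{ha}=\theta_a$, we get $\sum_a\theta_a\log q_g(hx,ha)=\sum_a\theta_a\log q_g(hx,a)$. This is why the weights must be constant on orbits.

(b) By the same reindexing, $\rho(gx)=\prod_a\operatorname{dist}(gx,ga)^{-\theta_a}=\rho(x)\prod_aq_g(x,a)^{-\theta_a}$.

(c) We first show that the weighted points and their weights converge. Let $\delta=\varepsilon/2$ and $K=\{a\in P(\alpha):|\ell_a|\ge\delta\}=\{a^1,\dots,a^m\}$, possibly empty; it contains all points of nonzero weight for $(\alpha,\varepsilon)$. Let $U_j\ni a^j$ be neighborhoods as in Lemma~\ref{lem:persist}, with pairwise disjoint closures. For $n$ large, $\varepsilon_n>\delta$ and $P(\alpha_n)\cap U_j=\{a_n^j\}$, with $a_n^j\to a^j$ and $\ell_{a_n^j}\to\ell_{a^j}$. Also, for $n$ large, every $b\in P(\alpha_n)$ with $|\ell_b|\ge\delta$ lies in $\bigcup_jU_j$: otherwise such points $b_n\notin\bigcup_j U_j$ converge along a subsequence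 to some $b\notin\bigcup_jU_j$, while $b\in K$ by Lemma~\ref{lem:closed}. A point of nonzero weight for $(\alpha_n,\varepsilon_n)$ has $|\ell_b|>\varepsilon_n>\delta$, so it is one of the $a_n^j$. By continuity of $\theta$, the weights $\theta_n^j$ of $a_n^j$ converge to the weights $\theta^j<1$ of $a^j$. (The margin between $\delta$ and $\varepsilon$ captures the points whose weight vanishes for $\alpha$ but not for $\alpha_n$.) The convergence of $c$ now follows from Lemma~\ref{lem:q} and the uniform continuity of $\log q_{\alpha(g)}$.

If $m=0$, then $\rho_n=\rho=1$ for $n$ large, where $\rho_n=\rho_{\alpha_n,\varepsilon_n}$. Let $m\ge1$. Choose $\tau<1$ with $\theta_n^j,\theta^j\le\tau$ for $n$ large, and $\eta\in(0,1]$ smaller than the mutual distances of the $\overline{U_j}$. For each $x$ at most one $a_n^j$ is within $\eta/2$ of $x$, so, as $\operatorname{dist}\le1$,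
\[
\rho_n(x)\le(2/\eta)^m\sum_j\operatorname{dist}(x,a_n^j)^{-\tau},
\]
and the same bound holds for $\rho$ with the points $a^j$. Since $\tau<1$, these functions are integrable. Let $V_r$ be the $r$-neighborhood of $K$, of measure at most $2mr$. For any $b\in M$, splitting according to whether $\operatorname{dist}(x,b)<r$,
\[
\int_{V_r}\operatorname{dist}(x,b)^{-\tau}dx\le\frac{2r^{1-\tau}}{1-\tau}+2mr\cdot r^{-\tau}.
\]
So $\int_{V_r}(\rho_n+\rho)\,dx\le Cr^{1-\tau}$ with $C$ independent of $n$ and $r$. Outside $V_r$ we have $\operatorname{dist}(x,a_n^j)\ge r/2$ for $n$ large, and $\rho_n\to\rho$ uniformly because $(t,\theta)\mapsto t^{-\theta}$ is uniformly continuous on $[r/2,1]\times[0,1]$. Hence $\limsup_n\|\rho_n-\rho\|_1\le Cr^{1-\tau}$ for every $r>0$.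
\end{proof}

\section{Growth of the cocycle}\label{sec:growth}

The weights control $c$ at the finite orbits. To control it everywhere, we reduce the growth along powers of one generator to an integral against an invariant measure, and such a measure lives on periodic points unless the integral vanishes.

\begin{proposition}\label{prop:growth}
For all $\alpha\in\mathcal{A}$, $\varepsilon>0$ and $\eta>0$ there is $C$ with $c_{\alpha,\varepsilon}(g,x)\le(\varepsilon+\eta)|g|+C$ for all $g\in\mathbb{Z}^d$ and $x\in M$.
\end{proposition}

\begin{proof}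
\emph{Step 1: powers of a generator.} Let $f=e_j^{\pm1}$. By Lemma~\ref{lem:cocycle}(a), $c(f^n,x)=\sum_{k<n}c(f,f^kx)$. So by Lemma~\ref{lem:onemap}(a) there is an $f$-invariant probability measure $\nu$ with $\int c(f,\cdot)\,d\nu=\limsup_n\frac1n\max_xc(f^n,x)$. We claim that this integral is at most $\varepsilon$.

If $f$ has no periodic point, then $P=\emptyset$, so $c(f,\cdot)=\log f'$, and the integral is $0$ by Lemma~\ref{lem:onemap}(c).

Otherwise $F=f^q$ has a fixed point for some $q\ge1$. Then $\nu(\mathrm{Fix}(F))=1$ by Lemma~\ref{lem:onemap}(b), and $\int c(f,\cdot)\,d\nu=\frac1q\int c(F,\cdot)\,d\nu$ by invariance. It suffices to show $c(F,p)\le q\varepsilon$ for $p\in\mathrm{Fix}(F)$. By Lemma~\ref{lem:stab}, $F$ fixes every point of $P$, so $q_F(p,a)=1$ for $a\in P\setminus\{p\}$, while $q_F(p,p)=F'(p)$. Thus $c(F,p)=(1-\theta_p)\log F'(p)$, with $\theta_p=0$ if $p\notin P$. If $F'(p)=1$, this is $0$. If $F'(p)\ne1$, then $p\in P$ and $\log F'(p)=\ell_p(F)=q\,\ell_p(f)\le q|\ell_p|$ by Lemma~\ref{lem:rigid}, so $c(F,p)\le q\varepsilon$ by \eqref{eq:trunc}.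

Hence there is $C_\eta\ge0$ with $c(f^n,x)\le(\varepsilon+\eta)n+C_\eta$ for all $n\ge0$, all $x$ and all $f=e_j^{\pm1}$.

\emph{Step 2: general elements.} Write $g=e_1^{n_1}\cdots e_d^{n_d}$, with $|g|=\sum_i|n_i|$. This is the second use of commutativity: $g$ is a product of only $d$ powers, so the constant $C_\eta$ is paid only $d$ times. Lemma~\ref{lem:cocycle}(a) gives $c(g,x)\le(\varepsilon+\eta)|g|+dC_\eta$.
\end{proof}

The constant $C$ depends on $\alpha$ in an uncontrolled way. For continuity we need a bound that is locally uniform in $(\alpha,\varepsilon)$. Subadditivity provides it: a bound at one scale $N$ is an open condition and propagates to all scales. The gap between the rate $\varepsilon$ and the weight $2\varepsilon$ leaves room for this.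

\begin{lemma}\label{lem:S}
The series
\[
S(x)=S_{\alpha,\varepsilon}(x)=\sum_{g\in\mathbb{Z}^d}e^{-2\varepsilon|g|+c_{\alpha,\varepsilon}(g,x)}
\]
converges uniformly, $S$ is continuous and $S\ge1$. If $(\alpha_n,\varepsilon_n)\to(\alpha,\varepsilon)$ in $\mathcal{A}\times(0,\infty)$, then $S_{\alpha_n,\varepsilon_n}\to S_{\alpha,\varepsilon}$ uniformly.
\end{lemma}

\begin{proof}
Let $M_k(\alpha,\varepsilon)=\max_{|g|\le k}\max_xc_{\alpha,\varepsilon}(g,x)$. It is nonnegative and nondecreasing in $k$, and $M_{k+l}\le M_k+M_l$ by Lemma~\ref{lem:cocycle}(a), since an element of length $\le k+l$ is a product of elements of lengths $\le k$ and $\le l$. By Proposition~\ref{prop:growth} with $\eta=\varepsilon/8$ there is $N$ with $M_N(\alpha,\varepsilon)<\frac54\varepsilon N$. By Lemma~\ref{lem:cocycle}(c), $M_N(\alpha_n,\varepsilon_n)\to M_N(\alpha,\varepsilon)$, so $M_N(\alpha_n,\varepsilon_n)\le\frac43\varepsilon_nN$ for $n$ large. Then for all $k$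
\[
M_k(\alpha_n,\varepsilon_n)\le(\lfloor k/N\rfloor+1)M_N(\alpha_n,\varepsilon_n)\le\tfrac43\varepsilon_nk+\tfrac43\varepsilon_nN .
\]
For $n$ large we have $\frac34\varepsilon\le\varepsilon_n\le\frac32\varepsilon$, so the term of index $g$ is at most $e^{2\varepsilon N-\frac12\varepsilon|g|}$, for all $x$ and all large $n$. This is summable because the number of $g$ with $|g|\le k$ is at most $(2k+1)^d$. The constant sequence gives uniform convergence of the series, hence continuity of $S$. In general each term converges uniformly in $x$ by Lemma~\ref{lem:cocycle}(c), and the common summable bound gives $S_{\alpha_n,\varepsilon_n}\to S_{\alpha,\varepsilon}$ uniformly. The term $g=\mathrm{id}$ equals $1$.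
\end{proof}

\section{The homotopy}\label{sec:homotopy}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Definition.} For $0<\varepsilon<\infty$ let $\mu$ be the probability measure with density $\rho S/Z$, where $Z=\int\rho S\,dx$, and let $h(x)=h_{\alpha,\varepsilon}(x)=\mu([0,x])$. As $\mu$ has no atoms and full support, $h$ is an orientation-preserving homeomorphism of $M$ with $h(0)=0$, and $h_*\mu$ is Lebesgue measure. Put
\[
H(\alpha,\varepsilon)(g)=h\,\alpha(g)\,h^{-1}\quad(0<\varepsilon<\infty),\qquad H(\alpha,\infty)=\alpha,\qquad H(\alpha,0)(e_i)=R_{\alpha(e_i)} .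
\]
The last formula defines an element of $\mathcal{R}$, since rotations commute.

\emph{The conjugate action is $C^1$.} The map $h$ is not differentiable at the weighted points, so we compute with measures instead of the chain rule. Let
\[
\hat c(g,x)=c(g,x)+\log S(gx)-\log S(x),
\]
a continuous function of $x$. By Lemma~\ref{lem:cocycle}(b), $(\rho S)(gx)g'(x)=e^{\hat c(g,x)}(\rho S)(x)$ off a finite set, so the change of variables formula gives $\mu(gA)=\int_Ae^{\hat c(g,x)}d\mu(x)$ for Borel sets $A$. Let $F=hgh^{-1}$ and let $B$ be an interval. Then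
\[
|F(B)|=\mu(gh^{-1}B)=\int_{h^{-1}B}e^{\hat c(g,x)}d\mu(x)=\int_Be^{\hat c(g,h^{-1}y)}dy .
\]
Since $F$ is an orientation-preserving homeomorphism, $|F(B)|$ is the increment of $F$ (of a lift, on the circle) over $B$. The integrand is continuous and positive on $M$. Hence $F\in\mathrm{Diff}^1_+(M)$ and
\begin{equation}\label{eq:deriv}
F'=\exp\bigl(\hat c(g,\cdot)\circ h^{-1}\bigr).
\end{equation}

\emph{The bound on derivatives.} For $k\in\mathbb{Z}^d$, the cocycle identity and the substitution $g\mapsto gk^{-1}$ give
\[
S(kx)e^{c(k,x)}=\sum_ge^{-2\varepsilon|g|+c(gk,x)}=\sum_ge^{-2\varepsilon|gk^{-1}|+c(g,x)} .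
\]
As $\bigl||gk^{-1}|-|g|\bigr|\le|k|$, the right side lies between $e^{-2\varepsilon|k|}S(x)$ and $e^{2\varepsilon|k|}S(x)$, that is,
\begin{equation}\label{eq:bound}
|\hat c(k,x)|\le2\varepsilon|k| .
\end{equation}
With $k=e_i$, \eqref{eq:deriv} and \eqref{eq:bound} give the bound in the theorem.

\emph{Continuity for $0<\varepsilon<\infty$.} The space $\mathcal{A}\times[0,\infty]$ is metrizable, so we use sequences, and an index $n$ refers to $(\alpha_n,\varepsilon_n)$. Let $(\alpha_n,\varepsilon_n)\to(\alpha,\varepsilon)$. By Lemmas~\ref{lem:cocycle}(c) and~\ref{lem:S},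
\[
\|\rho_nS_n-\rho S\|_1\le\|\rho_n\|_1\|S_n-S\|_\infty+\|\rho_n-\rho\|_1\|S\|_\infty\to0 .
\]
So $Z_n\to Z>0$ and $h_n\to h$ uniformly. Substituting $y=h_nx$,
\[
\sup_y\operatorname{dist}(h_n^{-1}y,h^{-1}y)=\sup_x\operatorname{dist}(h^{-1}(hx),h^{-1}(h_nx))\to0
\]
by uniform continuity of $h^{-1}$. Since $S_n\ge1$, we have $\log S_n\to\log S$ uniformly, hence $\hat c_n(e_i,\cdot)\to\hat c(e_i,\cdot)$ uniformly. Therefore $h_n\alpha_n(e_i)h_n^{-1}\to h\alpha(e_i)h^{-1}$ uniformly, and by \eqref{eq:deriv} the derivatives converge uniformly.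

\emph{Continuity at $\varepsilon=\infty$.} Let $\alpha_n\to\alpha$ and $\varepsilon_n\to\infty$; terms with $\varepsilon_n=\infty$ satisfy $H(\alpha_n,\varepsilon_n)=\alpha_n$, so assume $\varepsilon_n<\infty$. Choose $\Lambda$ with $|\log\alpha_n(e_i)'|\le\Lambda$ for all $i,n$. The same bound holds for the inverses, so $\log\alpha_n(g)'\le\Lambda|g|$, and $|\ell_a|\le\Lambda$ for $a\in P(\alpha_n)$. Once $\varepsilon_n\ge\Lambda$, all weights vanish, $\rho_n=1$, $c_n(g,\cdot)=\log\alpha_n(g)'$, and
\[
0\le S_n-1\le\sum_{g\ne\mathrm{id}}e^{-(2\varepsilon_n-\Lambda)|g|}\longrightarrow0 .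
\]
Hence $h_n$ and $h_n^{-1}$ tend uniformly to the identity and $\hat c_n(e_i,\cdot)-\log\alpha_n(e_i)'\to0$ uniformly. By \eqref{eq:deriv}, $H(\alpha_n,\varepsilon_n)\to\alpha$ in $\mathcal{A}$.

\emph{Continuity at $\varepsilon=0$.} Here the maps $h_{\alpha,\varepsilon}$ need not converge, and we do not use them: a nontrivial action on $[0,1]$ is not conjugate to $H(\alpha,0)$. For $\varepsilon>0$ let $F=H(\alpha,\varepsilon)(e_i)$. By (R3), $R_F=R_{\alpha(e_i)}=H(\alpha,0)(e_i)$. By \eqref{eq:bound} and Lemma~\ref{lem:onemap}(e), the $C^1$ distance from $F$ to $H(\alpha,0)(e_i)$ is at most $2(e^{2\varepsilon}-1)$, a bound independent of $\alpha$. The map $H(\cdot,0)$ is continuous by (R2). So if $\alpha_n\to\alpha$ and $\varepsilon_n\to0$, then $H(\alpha_n,\varepsilon_n)$ is asymptotic to $H(\alpha_n,0)$, which tends to $H(\alpha,0)$.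

\emph{$\mathcal{R}$ is fixed.} If $\alpha\in\mathcal{R}$, all derivatives equal $1$. So all exponents and weights vanish, $\rho=1$, $c=0$, $S$ is constant and $h=\mathrm{id}$. Finally, the rotation number of a rotation is its angle, so $H(\alpha,0)=\alpha$.
\end{proof}

\section{Conjugacies of class $C^1$}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The maximum defining $\chi(\alpha)$ exists: if some orbit has $|\ell_O|=\delta>0$, only finitely many have $|\ell_O|\ge\delta$, by Lemma~\ref{lem:closed}.

\emph{Lower bound.} For $h\in\mathrm{Diff}^1_+(M)$,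
\[
\log(hgh^{-1})'(hx)=\log g'(x)+\log h'(gx)-\log h'(x).
\]
Averaging over a finite orbit $O$, which $g$ permutes, the last two terms cancel. So $\ell_O(g)$ is an average of values of $\log(hgh^{-1})'$, and $|\ell_O(e_i)|\le\|\log(he_ih^{-1})'\|_\infty$.

\emph{Upper bound.} Let $s>\varepsilon>\chi(\alpha)$. For this $\varepsilon$ all weights vanish, so $c(g,\cdot)=\log g'$. By Proposition~\ref{prop:growth} with $\eta=(s-\varepsilon)/2$, the series $S_s(x)=\sum_ge^{-s|g|}g'(x)$ converges uniformly to a continuous positive function. Let $h(0)=0$ and $h'=S_s/\int S_s\,dx$; then $h\in\mathrm{Diff}^1_+(M)$. The computation leading to \eqref{eq:bound}, with $s$ in place of $2\varepsilon$, gives $|\log e_i'(x)+\log S_s(e_ix)-\log S_s(x)|\le s$, and the left side is $|\log(he_ih^{-1})'(hx)|$. So the infimum is at most $s$ for every $s>\chi(\alpha)$.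

\emph{The consequence.} If $\chi(\alpha)=0$, there are $C^1$ conjugates of $\alpha$ whose generators have logarithmic derivatives tending uniformly to $0$. By (R3) and Lemma~\ref{lem:onemap}(e) they converge to $H(\alpha,0)\in\mathcal{R}$. If $\chi(\alpha)>0$, the continuous function $\beta\mapsto\max_i\|\log\beta(e_i)'\|_\infty$ is at least $\chi(\alpha)$ on the conjugacy class, hence on its closure, and it vanishes on $\mathcal{R}$.
\end{proof}

\section{Nilpotent groups}\label{sec:C}

Let $G$ be a group generated by $x_1,\dots,x_r$, let $\Sigma=\{x_i^{\pm1}\}$, let $|g|$ be the word length, and $|\ell|=\max_{s\in\Sigma}|\ell(s)|$ for $\ell\in\mathrm{Hom}(G,\mathbb{R})$. All definitions of Sections~\ref{sec:orbits}--\ref{sec:homotopy} make sense for $G$. Special properties of $\mathbb{Z}^d$ were used in three places only: in Lemma~\ref{lem:rigid}; in the normal form $e_1^{n_1}\cdots e_d^{n_d}$, which gave Step~2 of Proposition~\ref{prop:growth} and the polynomial count of elements in Lemma~\ref{lem:S}; and in defining $H(\alpha,0)$ by its values on generators. The first two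 fail for other groups. The maps $x\mapsto2x$ and $x\mapsto x+1$ of the projective line generate a solvable group in which the first map fixes $0$ with derivative $2$, yet the orbit of $0$ is infinite. In the free group of rank $2$ there are $4\cdot3^{n-1}$ elements of length $n$, so $\sum_ge^{-2\varepsilon|g|}$ diverges for $2\varepsilon\le\log3$. We now supply the three ingredients for nilpotent groups.

Recall the definitions. Let $[g,h]=g^{-1}h^{-1}gh$. The upper central series is $Z_0(G)=1$, $Z_{i+1}(G)=\{u:[u,g]\in Z_i(G)\text{ for all }g\in G\}$, and the lower central series is $G_1=G$, $G_{j+1}=[G_j,G]$; all terms are normal subgroups. The group is nilpotent if $Z_c(G)=G$ for some $c$, equivalently $G_{c+1}=1$. Subgroups of nilpotent groups are nilpotent. From now on $G$ is nilpotent.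

\subsection*{Products of powers}

\begin{lemma}\label{lem:powers}
There are $k\ge1$ and $D\ge1$ such that every $g\in G$ is a product of at most $k$ factors $s^m$, with $s\in\Sigma$ and $m\ge0$, whose exponents $m$ add up to at most $D|g|$. In particular, the ball of radius $n$ has at most $(2r(Dn+1))^k$ elements.
\end{lemma}

For $\mathbb{Z}^d$ one can take $k=d$, $D=1$. In general, an element of $G_j$ of length $n$ may have ``size'' $n^j$ in $G_j/G_{j+1}$. The point is that commutators of powers reach such sizes with exponents of order $n$; for instance $[x^n,y^n]$ equals $[x,y]^{n^2}$ modulo $G_3$.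

\begin{proof}
It suffices to find $k,C_0$ such that every $g$ with $|g|\le n$, $n\ge1$, is a product of at most $k$ factors $s^m$ with $0\le m\le C_0n$; then $D=\max(1,kC_0)$ works, and the count follows by padding with factors $s^0$. Let $\Phi$ be the free group on $x_1,\dots,x_r$. Then $G$ is a quotient of $\Phi/\Phi_{c+1}$, words lift and factorizations project, so we may assume $G=\Phi/\Phi_{c+1}$. Let $R$ be the ring of noncommutative polynomials in $X_1,\dots,X_r$ over $\mathbb{Z}$, modulo all monomials of degree $\ge c+1$. By Magnus' theorem \cite[Ch.~5]{MKS}, $x_i\mapsto1+X_i$ embeds $G$ in $R^\times$, each $g\in G_j$ has the form $1+\delta_j(g)+(\text{degree}>j)$ with $\delta_j(g)$ homogeneous of degree $j$, and the homomorphism $\delta_j$ has kernel $G_{j+1}$. Let $\|\cdot\|$ be the largest absolute value of a coefficient.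

(i) \emph{If $g\in G_j$ and $|g|\le n$, then $\|\delta_j(g)\|\le n^j$.} Indeed $g$ is a product of at most $n$ factors $1+X_i$ or $\sum_l(-X_i)^l$, with coefficients in $\{0,\pm1\}$. The coefficient of a monomial of degree $j$ is a sum of terms in $\{0,\pm1\}$, one for each order-preserving assignment of its $j$ letters to the factors, and there are at most $n^j$ assignments.

(ii) It is a textbook fact that $G_j$ is generated modulo $G_{j+1}$ by the finite set $Y_j$ of left-normed commutators $[y_1,\dots,y_j]=[[\dots[y_1,y_2],\dots],y_j]$ with $y_l\in\{x_1,\dots,x_r\}$. \emph{There is an integer $B_j\ge1$ such that every $v\in\delta_j(G_j)$ equals $\sum_{y\in Y_j}a_y\delta_j(y)$ with integers $|a_y|\le B_j\|v\|$.} To see this, fix a basis of the free abelian group $\delta_j(G_j)\subset\mathbb{Z}^{r^j}$. The coordinates in this basis extend to linear forms on its real span, so they are bounded by a multiple of $\|v\|$, and each basis vector is a fixed integer combination of the $\delta_j(y)$.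

(iii) \emph{Let $y=[y_1,\dots,y_j]\in Y_j$ and $|a|\le Bn^j$, with integers $a$ and $B\ge1$. There is $P_y\in G_j$ with $\delta_j(P_y)=a\,\delta_j(y)$ that is a product of powers $s^m$, $0\le m\le Bn$, whose number is bounded in terms of $j$.} If $g-1$ and $h-1$ have no terms of degree below $i$ and $1$, with terms $u$ and $v$ in these degrees, then
\[
[g,h]=1+g^{-1}h^{-1}\bigl((g-1)(h-1)-(h-1)(g-1)\bigr)=1+(uv-vu)+(\text{degree}>i+1).
\]
By induction $\delta_j([g_1,\dots,g_j])$ is the iterated ring commutator of $\delta_1(g_1),\dots,\delta_1(g_j)$, so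
\[
\delta_j([y_1^{b_1},\dots,y_j^{b_j}])=b_1\cdots b_j\,\delta_j(y).
\]
Write $|a|=\sum_{i=0}^{j-1}d_in^i$ with $d_{j-1}=\lfloor|a|/n^{j-1}\rfloor\le Bn$ and the remainder expanded in base $n$ (it is $0$ if $n=1$), so that $0\le d_i\le Bn$. For each $i$ take $b_1=\pm d_i$ with the sign of $a$, take $i$ of the other $b$'s equal to $n$ and the rest equal to $1$, and let $P_y$ be the product of these $j$ commutators. Each of them is a product of $N_j$ powers $y_l^{\pm b_l}$, where $N_1=1$ and $N_j=2N_{j-1}+2$.

(iv) Put $g_1=g$ and $C_1=1$. Suppose $g_j\in G_j$ and $|g_j|\le C_jn$ with an integer $C_j$ depending only on $j,r,c$. By (i) and (ii), $\delta_j(g_j)=\sum_ya_y\delta_j(y)$ with $|a_y|\le Bn^j$, $B=B_jC_j^j$. By (iii), $P_j=\prod_{y\in Y_j}P_y$ satisfies $\delta_j(P_j)=\delta_j(g_j)$ and is a product of at most $k_j=jN_j|Y_j|$ powers with exponents $\le Bn$. Then $g_{j+1}=P_j^{-1}g_j$ lies in $G_{j+1}$ and has length at most $C_{j+1}n$ with $C_{j+1}=C_j+k_jB$. As $g_{c+1}=1$, we get $g=P_1\cdots P_c$.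
\end{proof}

\subsection*{The rotation number is a homomorphism}

Every action of $G$ on $M$ has an invariant probability measure. Recall the Markov--Kakutani theorem: a commuting family of continuous affine self-maps of a nonempty compact convex subset of a locally convex space has a common fixed point. Let $K_i$ be the compact convex set of $Z_i(G)$-invariant probability measures; $K_0\ne\emptyset$. Since $Z_i(G)$ is normal, $G$ preserves $K_i$. Elements $u,v\in Z_{i+1}(G)$ commute on $K_i$, because $uv=vu[u,v]$ and $[u,v]\in Z_i(G)$ acts trivially there. So $K_i\ne\emptyset$ implies $K_{i+1}\ne\emptyset$.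

Let $M=\mathbb{T}^1$, let $\nu$ be $G$-invariant and let $\tilde g,\tilde h$ be lifts. The displacement $\tilde gx-x$ is a function on $\mathbb{T}^1$, and by invariance and (R2), $\int(\tilde gx-x)\,d\nu=\frac1n\int(\tilde g^nx-x)\,d\nu\to\tau(\tilde g)$. Hence
\[
\tau(\tilde g\tilde h)=\int(\tilde g\tilde hx-\tilde hx)\,d\nu+\int(\tilde hx-x)\,d\nu=\tau(\tilde g)+\tau(\tilde h).
\]
So $g\mapsto R_{\alpha(g)}$ is a homomorphism $G\to\mathrm{SO}(2,\mathbb{R})$, and by (R1) its kernel is the set $\Gamma$ of elements with a fixed point. Thus $\Gamma$ is a normal subgroup of $G$ even when $P=\emptyset$. On $[0,1]$, $\Gamma=G$.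

\subsection*{Fixed points with derivative different from $1$}

In the abelian case $F'(t^np)$ does not depend on $n$. Now its logarithm will be a polynomial in $n$, and a bounded polynomial is constant.

\begin{lemma}\label{lem:unip}
Let $L$ be a normal subgroup of a nilpotent group $G'$, and let $t\in G'$ act on $\mathrm{Hom}(L,\mathbb{R})$ by $(t\lambda)(z)=\lambda(t^{-1}zt)$. Then for fixed $\lambda$ and $z$, the function $n\mapsto\lambda(t^{-n}zt^n)$, $n\ge0$, is a polynomial in $n$.
\end{lemma}

\begin{proof}
Let $V_i$ be the space of $\lambda$ vanishing on $L\cap Z_i(G')$, so $V_0=\mathrm{Hom}(L,\mathbb{R})$ and $V_c=0$ if $Z_c(G')=G'$. For $z\in L\cap Z_{i+1}(G')$ we have $((t-1)\lambda)(z)=\lambda(z^{-1}t^{-1}zt)$ with $z^{-1}t^{-1}zt\in L\cap Z_i(G')$. So $(t-1)V_i\subset V_{i+1}$, hence $(t-1)^c=0$ and $t^n=\sum_{l<c}\binom nl(t-1)^l$.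
\end{proof}

\begin{lemma}\label{lem:rigidnil}
Lemma~\ref{lem:rigid} holds for $C^1$ actions of $G$.
\end{lemma}

\begin{proof}
Let $Fp=p$; then $F\in\Gamma$.

\emph{Step 1: if $F'(p)\ne1$, then $\Gamma$ fixes $p$.} Suppose that $Z_i(\Gamma)$ fixes $p$, which holds for $i=0$, and let $u\in Z_{i+1}(\Gamma)$. Then $\lambda(z)=\log z'(p)$ is a homomorphism on $Z_i(\Gamma)$. For $n\ge0$ we have $Fu^n=u^nFz_n$ with $z_n=F^{-1}u^{-n}Fu^n\in Z_i(\Gamma)$. Evaluating at $p$ gives $F(u^np)=u^np$, and differentiating at $p$ gives $\log F'(u^np)=\log F'(p)+\lambda(z_n)$. Since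
\[
z_1\cdot u^{-1}z_nu=F^{-1}u^{-1}Fu\cdot u^{-1}F^{-1}u^{-n}Fu^{n+1}=z_{n+1},
\]
induction gives $z_n=\prod_{j=0}^{n-1}u^{-j}z_1u^j$, so $\lambda(z_n)=\sum_{j<n}\lambda(u^{-j}z_1u^j)$. The summand is a polynomial in $j$ by Lemma~\ref{lem:unip} with $L=Z_i(\Gamma)$ and $G'=\Gamma$, so the sum is a polynomial in $n$. It is bounded because $\log F'$ is, and it vanishes at $n=0$; hence it is zero. The points $u^np$ are thus fixed points of $F$ with derivative $F'(p)\ne1$, so they form a finite set by Lemma~\ref{lem:onemap}(d), and $p$ is periodic for $u$. As $u\in\Gamma$ has a fixed point, $up=p$ by Lemma~\ref{lem:onemap}(b). Since $\Gamma$ is nilpotent, the induction reaches $\Gamma$.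

\emph{Step 2: if $\Gamma$ fixes $p$, then $F(tp)=tp$ and $F'(tp)=F'(p)$ for all $t\in G$.} Now $\lambda(\gamma)=\log\gamma'(p)$ is a homomorphism on the normal subgroup $\Gamma$. For $n\ge0$, the element $t^{-n}Ft^n\in\Gamma$ fixes $p$, so $F$ fixes $t^np$, and by the chain rule $\log F'(t^np)=\lambda(t^{-n}Ft^n)$. This is a bounded polynomial in $n$ by Lemma~\ref{lem:unip} with $L=\Gamma$ and $G'=G$, hence constant; compare $n=0$ and $n=1$.

If $F'(p)\ne1$, the two steps show that the orbit of $p$ consists of fixed points of $F$ with derivative $F'(p)$, so it is finite by Lemma~\ref{lem:onemap}(d); this is (a). If $p\in P$, then $\Gamma$ fixes $p$ by Lemma~\ref{lem:stab}, and averaging the identity of Step~2 over the orbit gives (b).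
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
With Lemma~\ref{lem:rigidnil} in place of Lemma~\ref{lem:rigid} and $\Sigma$ in place of $\{e_i^{\pm1}\}$, Sections~\ref{sec:orbits} and~\ref{sec:cocycle} and Step~1 of Proposition~\ref{prop:growth} hold word for word. In Step~2, Lemma~\ref{lem:powers} and the cocycle identity give
\[
c(g,x)\le(\varepsilon+\eta)D|g|+kC_\eta .
\]
Accordingly, define $S$ with the weights $e^{-2D\varepsilon|g|}$. In the proof of Lemma~\ref{lem:S}, choose $N$ with $M_N<\frac54D\varepsilon N$; then $M_N(\alpha_n,\varepsilon_n)\le\frac43D\varepsilon_nN$ for $n$ large, the term of index $g$ is at most $e^{2D\varepsilon N-\frac12D\varepsilon|g|}$, and this is summable by the polynomial count in Lemma~\ref{lem:powers}. Define $H(\alpha,\varepsilon)$ for $0<\varepsilon\le\infty$ as in Section~\ref{sec:homotopy}, and $H(\alpha,0)(g)=R_{\alpha(g)}$, which is a homomorphism as shown above: the trivial action on $[0,1]$, and an element of $\mathrm{Hom}(G,\mathrm{SO}(2,\mathbb{R}))$ on the circle. Formula \eqref{eq:deriv} and the continuity for $0<\varepsilon<\infty$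 are unchanged. The computation leading to \eqref{eq:bound} used only the triangle inequality for word length, and now bounds $|\hat c(g,x)|$ by $2D\varepsilon|g|$. At $\varepsilon=\infty$ the estimate becomes $S_n-1\le\sum_{g\ne\mathrm{id}}e^{-(2D\varepsilon_n-\Lambda)|g|}\to0$, and at $\varepsilon=0$ the distance from $H(\alpha,\varepsilon)(x_i)$ to $H(\alpha,0)(x_i)$ is at most $2(e^{2D\varepsilon}-1)$. The trivial action and the actions by rotations have $c=0$ and $h=\mathrm{id}$, so $H$ fixes them. Thus $H$ is a strong deformation retraction onto the trivial action if $M=[0,1]$, and onto $\mathrm{Hom}(G,\mathrm{SO}(2,\mathbb{R}))$ if $M=\mathbb{T}^1$.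
\end{proof}

\begin{thebibliography}{9}

\bibitem{EBN}
H\'el\`ene Eynard-Bontemps and Andr\'es Navas,
\emph{The space of $C^{1+ac}$ actions of $\mathbb{Z}^d$ on a one-dimensional manifold is path-connected},
arXiv:2306.17731 (2023).

\bibitem{MKS}
Magnus, Karrass and Solitar,
\emph{Combinatorial Group Theory}.

\end{thebibliography}
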